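# Eisenstein series on $\mathbb P^1$ with Iwahori level at three points: two families of relations and the torsion they miss

## 1. The theorem: a presentation up to torsion

**Theorem 1.** Let $G$ be a reductive group over $\mathbb F_q$ with a split maximal torus $T$, a Borel subgroup $B\supset T$, Weyl group $W$ and coweight lattice $\Lambda=\mathrm{Hom}(\mathbb G_m,T)$. Assume that for every root $\check\alpha$ the map $\Lambda\to\mathbb Z$, $\lambda\mapsto\langle\check\alpha,\lambda\rangle$, is surjective. Let $S=\{0,1,\infty\}\subset\mathbb P^1(\mathbb F_q)$, let $\mathcal H$ be the Iwahori–Hecke algebra of $G$, let $Z$ be its center, and let $C_{Eis}$ be the space of functions on $\mathrm{Bun}_G(\mathbb P^1,S)(\mathbb F_q)$ generated by the Eisenstein series $\mathrm{Eis}_\lambda$ $(\lambda\in\Lambda)$ under all Hecke operators. Let $\widetilde C$ be the quotient of $\mathcal H^{\otimes S}=\mathcal H^0\otimes\mathcal H^1\otimes\mathcal H^\infty$ by the left ideal that expresses the following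 relations on a generator $\mathbf g$: for all $\lambda\in\Lambda$,
$$J^0_\lambda\,\mathbf g=J^1_\lambda\,\mathbf g=J^\infty_\lambda\,\mathbf g ,\tag{1}$$
and for all simple reflections $s\in W$,
$$(1+T^0_s)(1+T^1_s)\,\mathbf g=(1+T^0_s)(1+T^\infty_s)\,\mathbf g=(1+T^1_s)(1+T^\infty_s)\,\mathbf g .\tag{2}$$
The algebra $Z$ acts on $\widetilde C$ and on $C_{Eis}$ through any of the three factors, and the three actions agree. Consider the map $\widetilde C\to C_{Eis}$ induced by $h\mapsto h\cdot\mathrm{Eis}_0$.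

* (A) If $G$ is split adjoint of type $B_2$, that is $G=\mathrm{SO}_5\cong\mathrm{PGSp}_4$, then for every $q$ the map $\widetilde C\to C_{Eis}$ is not injective. An explicit nonzero element of its kernel is written down in Section 9.
* (B) For every $G$ as above: the relations (1) and (2) hold for $\mathrm{Eis}_0$, the map $\widetilde C\to C_{Eis}$ is surjective, and its kernel is exactly the $Z$-torsion submodule of $\widetilde C$. Moreover $C_{Eis}$ is $Z$-torsion free of rank $|W|^3$.
* (C) If the Dynkin diagram of $G$ has a multiple edge, the map $\widetilde C\to C_{Eis}$ is not an isomorphism.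
* (D) If $G$ is a product of groups of semisimple rank $\le1$, the map $\widetilde C\to C_{Eis}$ is an isomorphism.

In plain words: the Hecke operators at $0,1,\infty$ produce every Eisenstein series out of the single function $\mathrm{Eis}_0$, and this function satisfies two families of relations, called the translation relation (1) and the reflection relation (2). Are these all the relations? The problem is taken from Tahsin Saffat, "Hecke action on tamely ramified Eisenstein series over $\mathbb P^1$", arXiv:2309.11085 (2023). Part (A) says no, so the statement "$C_{Eis}$ is the $\mathcal H^{\otimes S}$-module generated by $\mathrm{Eis}_0$ with relations (1), (2)" is false in general. Part (B) gives the corrected statement $C_{Eis}\cong\widetilde C/(Z\text{-torsion})$. The case of a simply-laced diagram with a component of rank $\ge2$ is not decided by the arguments below.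

## 2. Bundles with flags, Hecke operators, and $\mathrm{PGL}_2$ by hand

We now say precisely what the symbols in Theorem 1 mean. Let $\mathbb F$ be the function field of $\mathbb P^1$ over $\mathbb F_q$, with adeles $\mathbb A$ and integral adeles $\mathbb O$; for a closed point $x$ let $\mathbb F_x\supset\mathbb O_x$ be the local field and its integers. Let $\Lambda^\vee=\mathrm{Hom}(T,\mathbb G_m)$; roots live in $\Lambda^\vee$, and the positive ones occur in $\mathrm{Lie}(B)$. For a simple reflection $s$ write $\check\alpha_s\in\Lambda^\vee$ for the simple root and $\alpha_s\in\Lambda$ for the simple coroot, so $s(\lambda)=\lambda-\langle\check\alpha_s,\lambda\rangle\alpha_s$. The surjectivity hypothesis holds for $\mathrm{PGL}_2$ ($\Lambda=\mathbb Z$, the root is $1$), for $\mathrm{SL}_3$ and for every adjoint group. It fails for $\mathrm{SL}_2$ ($\Lambda=\mathbb Z$, the root is $2$).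

**Definition (automorphic functions).** For $x\in S$ let $I\subset G(\mathbb O_x)$ be the Iwahori subgroup, the preimage of $B$ under $G(\mathbb O_x)\to G(\mathbb F_q)$. Put $K_S=\prod_xK_x$ with $K_x=I$ for $x\in S$ and $K_x=G(\mathbb O_x)$ otherwise. Then $C_{Aut}=C[K_S\backslash G(\mathbb A)/G(\mathbb F)]$ is the space of compactly (that is, finitely) supported complex functions. Equivalently, these are the compactly supported functions on pairs $(\mathcal E,F_\bullet)$, where $\mathcal E$ is a $G$-bundle on $\mathbb P^1$ and $F_x$ is a $B$-reduction of $\mathcal E|_x$ for each $x\in S$; such pairs are the points of $\mathrm{Bun}_G(\mathbb P^1,S)$.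

**Definition (Eisenstein series).** A $B$-bundle gives a $T$-bundle, which has a degree in $\Lambda$, and it gives a $G$-bundle with $B$-reductions at $S$. The function $\mathrm{Eis}_\lambda$ is obtained by pulling back the indicator function $\underline 1_\lambda$ of the component $\lambda$ of $\mathrm{Bun}_T(\mathbb P^1)$ to $\mathrm{Bun}_B(\mathbb P^1)$ and summing along the fibers of $\mathrm{Bun}_B(\mathbb P^1)\to\mathrm{Bun}_G(\mathbb P^1,S)$ with the weighted counting measure. The fibers are sets, so $\mathrm{Eis}_\lambda(\mathcal E,F_\bullet)$ is the number of $B$-reductions of $\mathcal E$ of degree $\lambda$ whose restriction to each $x\in S$ is $F_x$. Adelically, $\mathrm{Eis}_\phi(g)=\sum_{\gamma\in G(\mathbb F)/B(\mathbb F)}\phi(g\gamma)$ and $\mathrm{Eis}_\lambda=\mathrm{Eis}_{\underline 1_\lambda}$.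

**Definition (Hecke algebra).** $\mathcal H=C[I\backslash G((t))/I]$ with convolution $(h_1*h_2)(g)=\int h_1(x)h_2(x^{-1}g)\,dx$, $\mathrm{vol}(I)=1$. Double cosets are indexed by $W^{aff}=\Lambda\rtimes W$, with $w\leftrightarrow I\dot wI$ and $\lambda\leftrightarrow It^\lambda I$, $t^\lambda=\lambda(t)$; $T_w$ is the indicator function of the double coset of $w$. For simple $s$, $(T_s+1)(T_s-q)=0$. A coweight $\lambda$ is antidominant if $\langle\check\alpha,\lambda\rangle\le0$ for all positive roots. There is an injective algebra homomorphism $\mathbb C[\Lambda]\to\mathcal H$, $\lambda\mapsto J_\lambda$, with $J_\lambda=T_\lambda$ for antidominant $\lambda$ and $J_{\mu-\nu}=T_\mu T_\nu^{-1}$ for antidominant $\mu,\nu$.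

For $s\in S$ a uniformizer at $s$ identifies $\mathcal H$ with the Hecke algebra $\mathcal H^s$ of $G(\mathbb F_s)$; we write $A^s$ for the copy of $A\in\mathcal H$. It acts on $C_{Aut}$ by $(h\psi)(g)=\int_{G(\mathbb F_s)}h(x)\psi(x^{-1}g)\,dx$. The three actions commute, so $\mathcal H^{\otimes S}$ acts; the spherical Hecke algebras at $x\notin S$ act in the same way and commute with $\mathcal H^{\otimes S}$. Finally, $C_{Eis}$ is the smallest subspace of $C_{Aut}$ that contains all $\mathrm{Eis}_\lambda$ and is stable under all these operators.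

The operator $e_s^x=1+T_s^x$ deserves a picture. Let $Q\supset B$ be the minimal parabolic of $\check\alpha_s$. Then $1+T_s$ is the indicator function of the parahoric $I_Q=I\sqcup I\dot sI$, so $e^x_s\psi(\mathcal E,F_\bullet)$ is the sum of $\psi$ over the $q+1$ ways to change $F_x$ without changing the induced $Q$-reduction $F_{x,Q}$.

**Example 2 (tori).** Let $G=T$. Then $T(\mathbb O)\backslash T(\mathbb A)/T(\mathbb F)=\Lambda$, the function $\mathrm{Eis}_\lambda$ is the indicator function of the component $\lambda$, and $\mathcal H=\mathbb C[\Lambda]$. The relation (1) identifies the three copies of $\mathbb C[\Lambda]$, and (2) is empty, so $\widetilde C=\mathbb C[\Lambda]$. Theorem 1(B) says that $C_{Eis}$ has rank $1$ over $Z=\mathbb C[\Lambda]$.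

**Example 3 ($\mathrm{PGL}_2$).** Points are rank $2$ bundles $V$ up to twist, with lines $F_x\subset V_x$ for $x\in S$. A $B$-reduction is a line subbundle $L\subset V$, of degree $2\deg L-\deg V$ up to sign. Write $V=\mathcal O(k)\oplus\mathcal O$ with $k\ge0$. A degree-$0$ reduction needs $\deg L=k/2$. If $k>0$, then $L\to\mathcal O$ is zero, so $L\subset\mathcal O(k)$ is not saturated: there is none. If $k=0$, the subbundles of degree $0$ are the constant lines. So $\mathrm{Eis}_0$ is supported on the trivial bundle, and there it is $1$ if $F_0=F_1=F_\infty$ as points of $\mathbb P^1(\mathbb F_q)$ and $0$ otherwise. Now $e^0e^1\mathrm{Eis}_0(\mathcal O^2,F_\bullet)=\#\{(F_0',F_1'):F_0'=F_1'=F_\infty\}=1$. So $e^0e^1\mathrm{Eis}_0$ is the indicator function of "the bundle is trivial", and so are $e^0e^\infty\mathrm{Eis}_0$ and $e^1e^\infty\mathrm{Eis}_0$. This is the reflection relation.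

## 3. The Bernstein relation and a free bimodule

The purpose of this section is to turn $\widetilde C$ into commutative algebra over $R=\mathbb C[\Lambda]$, embedded in $\mathcal H$ by $J$.

Let $\rho$ be the half sum of positive roots, $q^{1/2}>0$, and $\theta_\lambda=q^{\langle\rho,\lambda\rangle}J_\lambda$. For antidominant $\lambda$ this is $q^{-\ell(t^\lambda)/2}T_\lambda$. The group $W$ acts on $R$ by $w\theta_\lambda=\theta_{w\lambda}$. We use the following standard facts (Bernstein; Lusztig, *Affine Hecke algebras and their graded version*, JAMS 1989, Props. 3.6, 3.7, 3.11):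

* the elements $T_w\theta_\lambda$ $(w\in W,\lambda\in\Lambda)$ form a basis of $\mathcal H$;
* the center of $\mathcal H$ is $Z=R^W$;
* for $p\in R$ and $s$ simple, $pT_s-T_s\,s(p)=(q-1)\dfrac{p-s(p)}{1-\theta_{\pm\alpha_s}}$, where the sign depends on whether the homomorphism $J$ is normalized on dominant or on antidominant coweights.

The two conventions are exchanged by the automorphism $\lambda\mapsto-\lambda$, $w\mapsto w$ of $\Lambda\rtimes W$. To fix the sign, apply the character $T_w\mapsto q^{\ell(w)}$ of $\mathcal H$. In our normalization it sends $\theta_\lambda\mapsto q^{-\langle\rho,\lambda\rangle}$, hence $\theta_{\alpha_s}\mapsto q^{-1}$. With $p=\theta_\lambda$, $\langle\check\alpha_s,\lambda\rangle\ne0$, the values of $p$ and $s(p)$ differ, and the relation becomes $q=(q-1)/(1-q^{\mp1})$. This holds for $\theta_{+\alpha_s}$ and fails for $\theta_{-\alpha_s}$. Adding $p$ to both sides of the relation we get, with $e_s=1+T_s$,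
$$p\,e_s=e_s\,s(p)+\kappa_s\frac{p-s(p)}{1-\theta_{\alpha_s}},\qquad \kappa_s=q-\theta_{\alpha_s}.\tag{3}$$
Note two consequences. An $s$-invariant $p$ commutes with $e_s$; and $e_s^2=(q+1)e_s$.

By hypothesis we may choose $\omega_s\in\Lambda$ with $\langle\check\alpha_s,\omega_s\rangle=1$. Put $\eta_s=\theta_{-\omega_s}$, so that $s(\eta_s)=\theta_{\alpha_s}\eta_s$. Then $R=R^s\oplus R^s\eta_s$: every $p\in R$ is
$$p=p'+p''\eta_s,\qquad p''=\frac{p-s(p)}{\eta_s-s(\eta_s)}=\frac{p-s(p)}{\eta_s(1-\theta_{\alpha_s})},\qquad p',p''\in R^s.\tag{4}$$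
Indeed $\theta_\lambda-\theta_{s\lambda}$ is divisible by $1-\theta_{\alpha_s}$, so $p''\in R$; it is a quotient of two $s$-antisymmetric elements, so it is $s$-invariant; and $p-p''\eta_s$ is $s$-invariant by the choice of $p''$. Uniqueness follows by applying $s$. Put
$$b_s=\kappa_s\eta_s=q\eta_s-s(\eta_s),\qquad s(b_s)=q\,s(\eta_s)-\eta_s=(q\theta_{\alpha_s}-1)\eta_s,\qquad \sigma_s=\eta_s+s(\eta_s).\tag{5}$$

For $\mathrm{PGL}_2$: $R=\mathbb C[x^{\pm1}]$ with $x=\theta_1$, $s(x)=x^{-1}$, $\theta_\alpha=x^2$, $\omega_s=1$, $\eta_s=x^{-1}$, $b_s=qx^{-1}-x$, $s(b_s)=qx-x^{-1}$. Relation (3) for $p=x$ reads $x\,e=e\,x^{-1}-qx^{-1}+x$.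

Now impose only the translation relation. The left ideal generated by all $J^i_\lambda-J^j_\lambda$ is $\mathcal H^{\otimes3}\cdot\ker(R^{\otimes3}\to R)$, the last map being multiplication. So the quotient is
$$P=\mathcal H^{\otimes3}\otimes_{R^{\otimes3}}R,\qquad\text{with generator } v .\tag{6}$$
Since $\mathcal H=\bigoplus_wT_wR$, $P$ is a free right $R$-module with basis $T^0_{w_0}T^1_{w_1}T^\infty_{w_\infty}v$, and $p^iv=vp$ for $p\in R$, $i\in S$. Let $N_P\subset P$ be the left $\mathcal H^{\otimes3}$-submodule generated by the differences of $e^0_se^1_sv$, $e^0_se^\infty_sv$, $e^1_se^\infty_sv$ for all simple $s$. Then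
$$\widetilde C=P/N_P .\tag{7}$$
For $z\in Z$ the element $z^i-z^j$ is central in $\mathcal H^{\otimes3}$ and kills $v$, so the three $Z$-actions on $P$ and on $\widetilde C$ agree. Warning: $N_P$ is a left submodule and need not be stable under the right action of $R$.

The next lemma computes what the operators $e_s$ do to the right of a vector on which $T_s$ is a scalar. It is used for every later computation in $N_P$.

**Lemma 4.** Let $\mathbf u\in\mathcal H$ with $\mathbf uT_s=\chi_s\mathbf u$, $\chi_s\in\{q,-1\}$. Then $\mathbf u\,p\,e_s=\mathbf u\,\Delta_{\chi_s}(p)$ for $p\in R$, where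
$$\Delta_{-1}(p)=b_sp'',\qquad \Delta_q(p)=(q+1)p'+q\sigma_sp''.$$

*Proof.* By (3) and (4), $\mathbf upe_s=\mathbf u\big((1+\chi_s)s(p)+\kappa_s\eta_sp''\big)$. For $\chi_s=-1$ this is $\mathbf ub_sp''$. For $\chi_s=q$ the expression in parentheses is $R^s$-linear in $p$; at $p=1$ it is $q+1$, and at $p=\eta_s$ it is $(q+1)\theta_{\alpha_s}\eta_s+(q-\theta_{\alpha_s})\eta_s=q(1+\theta_{\alpha_s})\eta_s=q\sigma_s$. $\square$

## 4. Translation and reflection for $\mathrm{Eis}_0$

Here we prove that the map $\widetilde C\to C_{Eis}$ exists and is surjective.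

For $\tau\in T(\mathbb A)$ define $\deg\tau\in\Lambda$ by $\langle\mu,\deg\tau\rangle=\sum_x\deg(x)\,\mathrm{val}_x(\mu(\tau_x))$ for $\mu\in\Lambda^\vee$. Let $T(\mathbb A)_\lambda$ be the part of degree $\lambda$. On $\mathbb P^1$ every divisor of degree $0$ is principal, so $T(\mathbb A)_0=T(\mathbb O)T(\mathbb F)$. Let $U$ be the unipotent radical of $B$, and let $\varphi_\lambda$ be the indicator function of $K_ST(\mathbb A)_\lambda U(\mathbb A)$. These sets are disjoint for different $\lambda$: if $k\tau u=k'\tau'u'$, then $k'^{-1}k\in K_S\cap B(\mathbb A)=B(\mathbb O)$, whose torus part has degree $0$. Put $E_\lambda=\mathrm{Eis}_{\varphi_\lambda}$. Depending on the sign convention for degrees, $E_\lambda=\mathrm{Eis}_{\varsigma\lambda}$ with a fixed sign $\varsigma$. So $\{E_\lambda\}=\{\mathrm{Eis}_\lambda\}$ and $E_0=\mathrm{Eis}_0$.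

We check that $E_\lambda\in C_{Aut}$. Fix $\tau\in T(\mathbb A)_\lambda$ and a compact $\Omega$ with $U(\mathbb A)=\Omega\,U(\mathbb F)$. Then
$$K_ST(\mathbb A)_\lambda U(\mathbb A)=K_S\tau T(\mathbb F)U(\mathbb A)=K_S\tau U(\mathbb A)T(\mathbb F)=K_S\tau\Omega\,U(\mathbb F)T(\mathbb F)\subset K_S\tau\Omega\,G(\mathbb F),$$
and $K_S\tau\Omega$ is a finite union of cosets $K_Sg$. So $E_\lambda$ has finite support. Its values are finite: a class $\gamma B(\mathbb F)$ that contributes to $E_\lambda(g)$ has a representative in $g^{-1}K_S\tau\Omega\cap G(\mathbb F)$, the intersection of a compact set with a discrete one.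

**Lemma 5.** $J^s_\lambda E_0=E_\lambda$ for all $\lambda\in\Lambda$, $s\in S$. In particular (1) holds for $\mathrm{Eis}_0$. Moreover $C_{Eis}=\mathcal H^{\otimes S}E_0$.

*Proof.* **Step 1: reduce to one local computation.** Convolution acts on the left and the Eisenstein sum is over right translates, so convolution commutes with $\phi\mapsto\mathrm{Eis}_\phi$. It suffices to show $T^s_\lambda\varphi_\mu=\varphi_{\lambda+\mu}$ for $\lambda$ antidominant. Indeed, then for $\lambda=\mu-\nu$ with $\mu,\nu$ antidominant, $T_\nu\varphi_\lambda=\varphi_\mu=T_\mu\varphi_0$, and since $T_\mu,T_\nu$ commute, $J_\lambda\varphi_0=T_\nu^{-1}T_\mu\varphi_0=\varphi_\lambda$.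

**Step 2: the cosets in $It^\lambda I/I$.** Let $I^\pm=I\cap U^\pm(\mathbb F_s)$, so $I=I^-T(\mathbb O_s)I^+$. Conjugation by $t^{-\lambda}$ multiplies the coordinate of the root $\check\beta$ by $t^{-\langle\check\beta,\lambda\rangle}$. As $\lambda$ is antidominant, $t^{-\lambda}I^+t^\lambda\subset I^+$ and $t^\lambda I^-t^{-\lambda}\subset I^-$. Hence $It^\lambda I=I^-t^\lambda I$, and $it^\lambda I=i't^\lambda I$ iff $i^{-1}i'\in t^\lambda I^-t^{-\lambda}$. So $(T^s_\lambda\varphi_\mu)(g)=\sum_i\varphi_\mu(t^{-\lambda}i^{-1}g)$, with $i$ over $I^-/t^\lambda I^-t^{-\lambda}$.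

**Step 3: evaluate on representatives.** For $x\in S$ the Iwasawa and Bruhat decompositions give $G(\mathbb F_x)=\bigsqcup_{w\in W}I\dot wB(\mathbb F_x)$, so $G(\mathbb A)=\bigsqcup_{(w_x)\in W^S}K_S(w_x)T(\mathbb A)U(\mathbb A)$. Both $T^s_\lambda\varphi_\mu$ and $\varphi_{\lambda+\mu}$ are left $K_S$- and right $U(\mathbb A)$-invariant, so we may take $g=(w_x)\tau$ with $\tau\in T(\mathbb A)$. If the term of $i$ is nonzero, then $w_x=1$ for $x\in S$, $x\ne s$, and
$$w_s\in i\,t^\lambda I\,B(\mathbb F_s)=i\,t^\lambda I^-t^{-\lambda}B(\mathbb F_s)\subset IB(\mathbb F_s),$$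
so $w_s=1$. Then $n=t^{-\lambda}i^{-1}t^\lambda\in U^-(\mathbb F_s)$ lies in $IB(\mathbb F_s)=I^-B(\mathbb F_s)$. Since $U^-\cap B=1$, $n\in I^-$, that is, $i$ is the trivial coset. Its contribution is $\varphi_\mu(t^{-\lambda}\tau)$, which is $1$ iff $\deg\tau=\lambda+\mu$. This is the value of $\varphi_{\lambda+\mu}$.

**Step 4: the other Hecke operators add nothing.** Let $h$ be spherical at $x\notin S$. As $G(\mathbb F_x)=K_xB(\mathbb F_x)$, the function $h\varphi_0$ is supported on $K_ST(\mathbb A)U(\mathbb A)$. It is left $K_S$-invariant and right $T(\mathbb A)_0U(\mathbb A)$-invariant, so it is constant on each $K_ST(\mathbb A)_\mu U(\mathbb A)$, and only finitely many $\mu$ occur because $h$ has compact support. So $hE_0\in\mathrm{span}\{E_\mu\}\subset\mathcal H^{\otimes S}E_0$. Since $h$ commutes with $\mathcal H^{\otimes S}$, the space $\mathcal H^{\otimes S}E_0$ is stable under $h$. It contains all $E_\lambda$ and is contained in $C_{Eis}$, so it equals $C_{Eis}$. $\square$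

As in Section 3, (1) implies that the three $Z$-actions on $C_{Eis}=\mathcal H^{\otimes S}E_0$ agree.

**Lemma 6.** The reflection relation (2) holds for $\mathrm{Eis}_0$.

*Proof.* **Step 1: a counting formula.** Let $Q\supset B$ be the minimal parabolic of $s$. By the description of $e_s^x$ in Section 2, $(e^0_se^1_s\mathrm{Eis}_0)(\mathcal E,F_\bullet)$ is the number of degree-$0$ $B$-reductions $\mathfrak F$ of $\mathcal E$ whose induced $Q$-reduction $\mathfrak P$ satisfies $\mathfrak P|_x=F_{x,Q}$ for all $x\in S$, and with $\mathfrak F|_\infty=F_\infty$.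

**Step 2: count inside one $\mathfrak P$.** Fix $\mathfrak P$ with $\mathfrak P|_x=F_{x,Q}$ for $x\in S$. The $B$-reductions inside $\mathfrak P$ are the sections of the $\mathbb P^1$-bundle $Y=\mathfrak P/B\to\mathbb P^1$. Along a section of $T$-degree $\lambda'$ the relative tangent bundle has degree $\pm\langle\check\alpha_s,\lambda'\rangle$. Suppose there is a section with $\lambda'=0$. Then $Y=\mathbb P(V)$ with $V$ an extension of line bundles of equal degree on $\mathbb P^1$; since $H^1(\mathbb P^1,\mathcal O)=0$, $V\cong L\oplus L$ and $Y\cong\mathbb P^1\times\mathbb P^1$. A section is the graph of a map $\mathbb P^1\to\mathbb P^1$ of some degree $d$, and its relative tangent degree is $2d$. So sections with $\lambda'=0$ are constant. Conversely the constant sections form a connected family, so they all have the same $T$-degree, and one of them has $T$-degree $0$; so all do. Hence every $\mathbb F_q$-point of $Y_\infty$ lies on exactly one degree-$0$ section.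

**Step 3: symmetry.** So $(e_s^0e_s^1\mathrm{Eis}_0)(\mathcal E,F_\bullet)$ is the number of $\mathfrak P$ with $\mathfrak P|_x=F_{x,Q}$ $(x\in S)$ that contain a degree-$0$ reduction. This number does not distinguish $0,1,\infty$. $\square$

## 5. The Eisenstein module has no $Z$-torsion

This section provides the one analytic input: positivity of an inner product.

**Lemma 7.** If $0\ne z\in Z$, $\psi\in C_{Eis}$, $s\in S$ and $z^s\psi=0$, then $\psi=0$.

*Proof.* Let $\langle\psi_1,\psi_2\rangle=\int_{G(\mathbb A)/G(\mathbb F)}\psi_1\overline{\psi_2}$, which is positive definite on $C_{Aut}$. Then $\langle h\psi_1,\psi_2\rangle=\langle\psi_1,h^*\psi_2\rangle$ with $h^*(x)=\overline{h(x^{-1})}$. The map $*$ is a conjugate-linear anti-automorphism of $\mathcal H$, so it preserves the center $Z\subset R$.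

**Step 1: if $\psi'\in C_{Aut}$ and $z^s\psi'=0$, then $\langle\psi',E_0\rangle=0$.** The idea is that $c(\lambda)=\langle\psi',E_\lambda\rangle$ is a function on $\Lambda$ supported in a cone and killed by a nonzero convolution, hence zero.

*The support of $c$.* If $E_\lambda(g)\ne0$, the bundle of $g$ has a $B$-reduction of degree $\varsigma\lambda$. For a dominant weight $\omega$, a representation of $G$ with a $B$-stable line of weight $\omega$ (a Weyl module) yields a line subbundle of degree $\varsigma_1\langle\omega,\lambda\rangle$, with $\varsigma_1$ a universal sign, in a vector bundle that depends only on $g$ and $\omega$. Degrees of line subbundles of a given bundle are bounded above. Let $\omega_1,\dots,\omega_m\in\Lambda^\vee$ generate the dominant cone, which is rational polyhedral and full-dimensional. As $\psi'$ has finite support, there is $C\ge0$ with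
$$\operatorname{supp}c\subset\{\lambda:\varsigma_1\langle\omega_i,\lambda\rangle\le C\text{ for all }i\}.$$

*A maximum.* Choose $x_i>0$ such that $l(\lambda)=\varsigma_1\sum_ix_i\langle\omega_i,\lambda\rangle$ is injective on $\Lambda$. This is possible because the interior of the dominant cone is not covered by the countably many hyperplanes $\{\omega:\langle\omega,\lambda\rangle=0\}$, $0\ne\lambda\in\Lambda$. For each $A$ the set $\{\lambda:\varsigma_1\langle\omega_i,\lambda\rangle\le C\ \forall i,\ l(\lambda)\ge A\}$ is finite: on it each $\varsigma_1x_i\langle\omega_i,\lambda\rangle$ is at least $A-\sum_{j\ne i}x_jC$, so all $\langle\omega_i,\lambda\rangle$ are bounded, and the $\omega_i$ span. So if $c\neq0$, then $l$ attains its maximum on $\operatorname{supp}c$ at a unique $\lambda_0$.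

*The contradiction.* Write $z^*=\sum_\mu d_\mu J_\mu\ne0$. By Lemma 5, for all $\lambda$,
$$0=\langle z^s\psi',E_\lambda\rangle=\Big\langle\psi',\sum_\mu d_\mu J^s_\mu J^s_\lambda E_0\Big\rangle=\sum_\mu\overline{d_\mu}\,c(\lambda+\mu).$$
Let $\mu_0$ minimize $l$ on $\{\mu:d_\mu\neq0\}$ and take $\lambda=\lambda_0-\mu_0$. For $\mu\ne\mu_0$ with $d_\mu\ne0$ we have $l(\lambda+\mu)>l(\lambda_0)$, so $c(\lambda+\mu)=0$. Hence $\overline{d_{\mu_0}}c(\lambda_0)=0$, a contradiction. So $c=0$, in particular $c(0)=0$.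

**Step 2: pass from $E_0$ to all of $C_{Eis}$.** Write $\psi=hE_0$ with $h\in\mathcal H^{\otimes S}$ (Lemma 5) and put $\psi'=h^*\psi$. Then $z^s\psi'=h^*z^s\psi=0$, since $z^s$ is central. By Step 1, $\langle\psi,\psi\rangle=\langle hE_0,\psi\rangle=\langle E_0,h^*\psi\rangle=\overline{\langle\psi',E_0\rangle}=0$. So $\psi=0$. $\square$

By Lemma 7 every $Z$-torsion element of $\widetilde C$ maps to $0$ in $C_{Eis}$. So a natural plan to prove $\widetilde C\cong C_{Eis}$ has two halves: show that the map becomes an isomorphism after inverting $Z\setminus0$, and show that $\widetilde C$ has no torsion. The next section carries out the first half for every $G$.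

## 6. Inverting $Z$: proof of Theorem 1(B)

Let $K=\mathrm{Frac}\,R$ and $F=\mathrm{Frac}\,Z$. As $R$ is a domain, finite over $Z$, $K=R\otimes_ZF$. The extension $K/F$ is Galois with group $W$, and $K^s=R^s\otimes_ZF$: if $k=p/z$ is $s$-invariant with $p\in R$, $z\in Z$, then $p=zk\in R^s$. Let $\mathcal H_F=\mathcal H\otimes_ZF=\bigoplus_wT_wK$. Relation (3) holds for $p\in K$, since denominators may be taken in $Z$. For a $Z$-module $M$ put $M_F=M\otimes_ZF$.

For a fixed simple $s$ write $\theta=\theta_{\alpha_s}$, $\kappa=\kappa_s$, $e=e_s$ and $\bar e=\bar e_s=e-(q+1)=T_s-q$. Then $eT_s=qe$, $\bar eT_s=-\bar e$, $\bar ee=0$.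

**Step 1: intertwiners, to see that $\mathcal H_F$ is central simple.** Put $c'=\frac{\kappa}{1-\theta}$ and $\tau_s=e-c'$. By (3), $p\tau_s=e\,s(p)+c'(p-s(p))-c'p=\tau_ss(p)$ for $p\in K$. Since $s(c')=\frac{1-q\theta}{1-\theta}$, we have $c'+s(c')=q+1$. Hence
$$e\,\tau_s=e(q+1-c')=e\,\frac{1-q\theta}{1-\theta},\qquad \bar e\,\tau_s=-\bar e\,\frac{\kappa}{1-\theta}.\tag{8}$$
By (3), $c'e=e\,s(c')+c'(c'-s(c'))$. So
$$\tau_s^2=(q+1)e-c'e-ec'+c'^2=e\big(q+1-c'-s(c')\big)+c's(c')=c's(c')\in K^\times.$$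
For $w\in W$ let $\tau_w$ be the product of the $\tau_s$ along a fixed reduced word. Moving elements of $K$ to the right by (3) shows $\tau_w\in T_w+\sum_{\ell(w')<\ell(w)}T_{w'}K$. So $\{\tau_w\}$ is a right $K$-basis of $\mathcal H_F$; each $\tau_w$ is invertible, and $p\tau_w=\tau_ww^{-1}(p)$. If $\sum\tau_wk_w$ commutes with all $p\in K$, then $(w^{-1}(p)-p)k_w=0$ for all $p$, so $k_w=0$ for $w\ne1$, as $W$ acts faithfully on $K$. So the centralizer of $K$ in $\mathcal H_F$ is $K$. The invertible element $\tau_w\tau_{w'}\tau_{ww'}^{-1}$ commutes with $K$, so $\tau_w\tau_{w'}\in\tau_{ww'}K^\times$. Thus $\mathcal H_F$ is a crossed product of $K/F$ with $W$. It is central simple of dimension $|W|^2$ over $F$, by the usual argument: the center lies in $K$ and commutes with the $\tau_w$, so it is $K^W=F$; and in a nonzero two-sided ideal take a nonzero $x=\sum\tau_wk_w$ with the fewest terms, multiplied by some $\tau_{w'}$ so that $k_1\ne0$. If $k_w\neq0$ for some $w\ne1$, choose $p$ with $w^{-1}(p)\ne p$;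 then $px-xp$ is a nonzero element of the ideal with fewer terms, a contradiction. So $x\in K^\times$.

**Step 2: divisibility of dimensions.** The three $Z$-actions on $\widetilde C$ agree, so $A=\mathcal H_F\otimes_F\mathcal H_F\otimes_F\mathcal H_F$, central simple of dimension $|W|^6$, acts on $\widetilde C_F$. If $A\cong M_n(D)$ with $\dim_FD=d^2$, then $nd=|W|^3$ and the simple module has dimension $nd^2=|W|^3d$. So every finite-dimensional $A$-module has $F$-dimension divisible by $|W|^3$.

**Step 3: explicit elements of $N_P$ for one simple $s$.** For $\mathbf x=x_0x_1x_\infty$ with each $x_i\in\{e^i,\bar e^i\}$ let $k$ be the number of factors $\bar e$. Put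
$$n_{s,0}=s(b_s),\qquad n_{s,1}=1,\qquad n_{s,2}=b_s,\qquad n_{s,3}=b_s^2 .$$

**Lemma 8.** $\mathbf x\,v\,n_{s,k}R^s\subset N_P$.

*Proof.* Apply Lemma 4 with $x_i$ in place of $\mathbf u$: a factor $e$ has $\chi_s=q$, a factor $\bar e$ has $\chi_s=-1$. Recall $\Delta_{-1}(1)=0$, $\Delta_{-1}(\eta_s)=b_s$, $\Delta_q(1)=q+1$, $\Delta_q(\eta_s)=q\sigma_s$. So
$$\mathbf x\,(p_0\otimes p_1\otimes p_\infty)(e^0e^1-e^0e^\infty)v=\mathbf x\,v\,\Delta(p_0)\big[\Delta(p_1)p_\infty-p_1\Delta(p_\infty)\big]\in\mathbf xvR\cap N_P,\tag{9}$$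
where in each slot $\Delta$ is the one that belongs to $x_i$. As $N_P$ is stable under permuting the three points, one $\mathbf x$ for each $k$ suffices:

* $\mathbf x=e^0e^1\bar e^\infty$, $(p_0,p_1,p_\infty)=(1,1,1)$ gives the factor $(q+1)\big[(q+1)-0\big]=(q+1)^2$;
* $\mathbf x=e^0\bar e^1\bar e^\infty$, $(1,\eta_s,1)$ gives $(q+1)b_s$;
* $\mathbf x=\bar e^0\bar e^1\bar e^\infty$, $(\eta_s,\eta_s,1)$ gives $b_s^2$;
* $\mathbf x=e^0e^1e^\infty$, $(1,1,\eta_s)$ gives $(q+1)\big[(q+1)\eta_s-q\sigma_s\big]=-(q+1)s(b_s)$.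

So $\mathbf xvn_{s,k}\in N_P$. For $p\in R^s$, $p^0$ commutes with $e^0$ and $\bar e^0$, so $\mathbf xvn_{s,k}p=p^0\mathbf xvn_{s,k}\in N_P$. $\square$

**Step 4: in $\widetilde C_F$ the diagonal intertwiners preserve the image of $vK$.** This is the step that cuts the dimension down from $|W|^4$. Put $\tau^{(3)}_w=\tau^0_w\tau^1_w\tau^\infty_w$ and $\gamma_s=\frac{(1-\theta)^3}{(1-q\theta)^2\kappa}\in K^\times$. By (8), $\mathbf x\,\tau^{(3)}_s\,v\,\gamma_s=\mathbf x\,v\,m_k$ with
$$m_k=\frac{(1-q\theta)^{3-k}(-\kappa)^k}{(1-\theta)^3}\,\gamma_s=(-1)^k\Big(\frac{\kappa}{1-q\theta}\Big)^{k-1}=-\Big(\frac{b_s}{s(b_s)}\Big)^{k-1}=-\frac{n_{s,k}}{s(n_{s,k})},$$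
because $b_s/s(b_s)=-\kappa/(1-q\theta)$ by (5). For $p\in K$,
$$p-m_ks(p)=n_{s,k}\Big(\frac{p}{n_{s,k}}+s\Big(\frac p{n_{s,k}}\Big)\Big)\in n_{s,k}K^s .$$
By Lemma 8, in $\widetilde C_F$ we get $\mathbf xvp=\mathbf xvm_ks(p)=\mathbf x\,\tau^{(3)}_sv\,\gamma_ss(p)$. As $1=(e-\bar e)/(q+1)$, summing over the eight $\mathbf x$ with coefficients $(-1)^k(q+1)^{-3}$ gives
$$vp=\tau^{(3)}_sv\,\gamma_s\,s(p)\quad\text{in }\widetilde C_F,\ p\in K.\tag{10}$$
So the images of $vK$ and $\tau^{(3)}_svK$ in $\widetilde C_F$ coincide. Operators at different points commute, so $\tau_w^{(3)}$ is the product of the $\tau_s^{(3)}$ along the reduced word, and inductively $vK=\tau^{(3)}_wvK$ in $\widetilde C_F$ for all $w$.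

**Step 5: the dimension bound.** Elements $k^i$ with $k\in K$ that stand directly before $v$ pass to the right of $v$, and $\tau_w\tau_{w'}\in\tau_{ww'}K^\times$. Therefore, for the images in $\widetilde C_F$,
$$\widetilde C_F=\sum_{w_0,w_1,w_\infty}\tau^0_{w_0}\tau^1_{w_1}\tau^\infty_{w_\infty}vK=\sum_{w_0,w_1,w_\infty}\tau^0_{w_0}\tau^1_{w_1}\tau^\infty_{w_\infty}\tau^{(3)}_{w_\infty^{-1}}vK=\sum_{w_0,w_1}\tau^0_{w_0}\tau^1_{w_1}vK ,$$
so $\dim_F\widetilde C_F\le|W|^2\cdot[K:F]=|W|^3$.

**Step 6: conclusion.** The map $\widetilde C\to C_{Eis}$ is well defined and surjective by Lemmas 5 and 6. By Step 2, $\widetilde C_F$ is zero or simple of dimension $|W|^3$. Its quotient $(C_{Eis})_F$ is nonzero: $C_{Eis}$ is torsion free by Lemma 7, and $E_0(1)\ge\varphi_0(1)=1$. So $\widetilde C_F\cong(C_{Eis})_F$ has dimension $|W|^3$, and the kernel of $\widetilde C\to C_{Eis}$ is torsion. All torsion lies in the kernel by Lemma 7. This proves (B). $\square$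

## 7. Semisimple rank at most one: proof of Theorem 1(D)

In rank one the second half of the plan works, because $P$ splits along the eight products $\mathbf x$.

**Step 1: rank one.** Let $G$ have semisimple rank $1$, so $Z=R^s$. As $\{e,\bar e\}$ is a basis of $\mathbb C\oplus\mathbb CT_s$, $P=\bigoplus_{\mathbf x}\mathbf xvR$. By Lemma 8, $N^\flat:=\bigoplus_{\mathbf x}\mathbf xv\,n_{s,k}R^s\subset N_P$. We claim that each $R/n_{s,k}R^s$ is free of rank $1$ over $R^s$. Write $\eta=\eta_s$, $\sigma=\sigma_s$, $\pi=\eta\,s(\eta)\in(R^s)^\times$; then $\eta^2=\sigma\eta-\pi$, and in $R=R^s\oplus R^s\eta$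
$$n_{s,0}=q\sigma-(q+1)\eta,\quad n_{s,1}=1,\quad n_{s,2}=-\sigma+(q+1)\eta,\quad n_{s,3}=\sigma^2-(q+1)^2\pi+(q^2-1)\sigma\,\eta .\tag{11}$$
In each case the two coordinates generate the unit ideal of $R^s$. This is clear for $k\le2$. For $k=3$ the ideal contains $(q^2-1)\sigma$, hence $\sigma$, hence the unit $\pi$. If coordinates $(x,y)$ satisfy $ax+by=1$, then $(c,d)\mapsto xd-yc$ identifies $(R^s)^2/(x,y)R^s$ with $R^s$. This proves the claim.

So $P/N^\flat$ is free of rank $8$ over $Z$. It surjects onto $\widetilde C$, which surjects onto $C_{Eis}$, of rank $|W|^3=8$ by (B). The kernel of $P/N^\flat\to C_{Eis}$ has rank $0$ inside a free module, so it is $0$. Hence $P/N^\flat=\widetilde C\cong C_{Eis}$.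

**Step 2: tori.** Here $\widetilde C=R=Z$ is torsion free (Example 2), so (B) gives the isomorphism.

**Step 3: products.** Let $G=\prod G_i$; $G$ satisfies the hypothesis iff all $G_i$ do. The algebra $\mathcal H$, the space $C_{Aut}$ and the function $\mathrm{Eis}_0$ decompose as external tensor products. So do the relations: (2) involves one factor at a time, and
$$J^i_{(\lambda,\mu)}-J^j_{(\lambda,\mu)}=(J^i_\lambda-J^j_\lambda)J^i_\mu+J^j_\lambda(J^i_\mu-J^j_\mu)$$
reduces (1) to one factor at a time. Hence $\widetilde C(G)=\bigotimes_{\mathbb C}\widetilde C(G_i)$, and $C_{Eis}(G)=\mathcal H^{\otimes S}E_0=\bigotimes_{\mathbb C}C_{Eis}(G_i)$ by Lemma 5. The map is the tensor product of the maps for the $G_i$, so it is an isomorphism if each of those is. This proves (D). $\square$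

## 8. Characters of the finite Hecke algebra and the module $R/\sum_sn_sR^s$

Let us try to repeat Section 7 when there are at least two simple reflections. For a single $s$ nothing changes: the computation (11) holds for every $G$, so each $R/n_{s,k}R^s$ is free over $R^s$. But $N_P$ collects contributions of all $s$, and for adjacent $s,s'$ the elements $e_s$ and $e_{s'}$ do not commute, so the splittings of $P$ for different $s$ are not compatible. What can still be done is to project with an element on which all $T_s$ act by scalars simultaneously, that is, with a character of the finite Hecke algebra. This leaves $R$ modulo a sum $\sum_sn_sR^s$ of modules over different rings $R^s$. Each summand has a torsion-free quotient, but nothing in the argument says that the sum does. This is where the proof stops, and also where to look for a counterexample.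

Let $H_W=\bigoplus_{w\in W}\mathbb CT_w\subset\mathcal H$, let $\chi:H_W\to\mathbb C$ be a character, $\chi_s=\chi(T_s)\in\{q,-1\}$, and
$$\mathbf u=\sum_{w\in W}\chi(T_w)q^{-\ell(w)}T_w .$$
Then $T_s\mathbf u=\mathbf uT_s=\chi_s\mathbf u$. Indeed, if $sw>w$, the pair $\{w,sw\}$ contributes a multiple of $T_w+\frac{\chi_s}qT_{sw}$, and
$$T_s\Big(T_w+\frac{\chi_s}qT_{sw}\Big)=\chi_sT_w+\frac{q+(q-1)\chi_s}qT_{sw}=\chi_s\Big(T_w+\frac{\chi_s}qT_{sw}\Big),$$
since $\chi_s^2=(q-1)\chi_s+q$. The right side is analogous. Hence $T_w\mathbf u=\chi(T_w)\mathbf u$ and $\mathbf u^2=c_\chi\mathbf u$ with $c_\chi=\sum_w\chi(T_w)^2q^{-\ell(w)}>0$. Put $\mathbf u_3=\mathbf u^0\mathbf u^1\mathbf u^\infty$.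

**Proposition 9.** Let $n_s=s(b_s)$ if $\chi_s=q$, $n_s=b_s^2$ if $\chi_s=-1$, and $N=\sum_sn_sR^s\subset R$ (sum over simple $s$). For $f\in R$: $\mathbf u_3vf\in N_P$ if and only if $f\in N$.

*Proof.* **Step 1: compute $\mathbf u_3N_P$.** Since $\mathcal H=H_WR$, $\mathbf u\mathcal H=\mathbf uR$. So $\mathbf u_3N_P$ is spanned by the elements $\mathbf u_3(p_0\otimes p_1\otimes p_\infty)r$, where $r$ runs over the generators of $N_P$. By Lemma 4 these are, up to sign, the elements $\mathbf u_3v\cdot\Delta(p)\big[\Delta(p_1)p_2-p_1\Delta(p_2)\big]$ for arbitrary $p,p_1,p_2\in R$ and all $s$, with $\Delta=\Delta_{\chi_s}$.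

* If $\chi_s=-1$: $\Delta(p)=b_sp''$ and the bracket is $b_s(p_1''p_2'-p_1'p_2'')$, as the terms in $p_1''p_2''\eta_s$ cancel. So the product is $b_s^2\,p''(p_1''p_2'-p_1'p_2'')$. Taking $p=\eta_s$, $p_1=g\eta_s$, $p_2=1$ with $g\in R^s$, we see that these span $b_s^2R^s$.
* If $\chi_s=q$: in the bracket the $p_1'p_2'$ and $p_1''p_2''$ terms cancel, and it equals $(p_1'p_2''-p_1''p_2')\big((q+1)\eta_s-q\sigma_s\big)=-(p_1'p_2''-p_1''p_2')\,s(b_s)$. Since $\Delta(R)\subset R^s$ contains $(q+1)R^s$, the products span $s(b_s)R^s$.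

So $\mathbf u_3N_P=\mathbf u_3vN$.

**Step 2: the equivalence.** If $\mathbf u_3vg=0$ then $g=0$, because the coefficient of $\mathbf u_3vg$ at the basis vector $v$ of $P$ is $g$. If $\mathbf u_3vf\in N_P$, then $c_\chi^3\mathbf u_3vf=\mathbf u_3(\mathbf u_3vf)\in\mathbf u_3vN$, so $f\in N$. Conversely $f\in N$ gives $\mathbf u_3vf\in\mathbf u_3N_P\subset N_P$. $\square$

**Corollary 10.** If for some character $\chi$ there are $f\in R$ and $0\ne z\in Z$ with $f\notin N$ and $zf\in N$, then the class of $\mathbf u_3vf$ in $\widetilde C$ is a nonzero element of the kernel of $\widetilde C\to C_{Eis}$.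

*Proof.* By Proposition 9 the class $\xi$ is nonzero, and $z\xi$ is the class of $\mathbf u_3vzf\in N_P$, so $z\xi=0$. The image of $\xi$ in $C_{Eis}$ is killed by $z$, so it is $0$ by Lemma 7. $\square$

For $\mathrm{PGL}_2$ we have $N=n_sR^s$ and $R/N$ is free over $Z=R^s$, so no such $f$ exists, in accordance with (D). With two simple reflections there is an easy way to certify $f\notin N$: if $n_{s_1}$ and $n_{s_2}$ have a common zero in $\mathrm{Spec}\,R$, all of $N$ vanishes there, and it is enough that $f$ does not. What remains is to find such an $f$ that is pushed into $N$ by some $z\in Z$.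

## 9. The group $\mathrm{SO}_5$: proof of Theorem 1(A)

Let $G$ be split adjoint of type $B_2$. So $\Lambda=\mathbb Z^2$ with basis $e_1,e_2$ and the roots are $\pm e_1^*,\pm e_2^*,\pm e_1^*\pm e_2^*$; each is surjective on $\Lambda$. Simple roots are $\check\alpha_1=e_1^*-e_2^*$, $\check\alpha_2=e_2^*$, and simple coroots are $\alpha_1=e_1-e_2$, $\alpha_2=2e_2$. Write $a=\theta_{e_1}$, $b=\theta_{e_2}$, so $R=\mathbb C[a^{\pm1},b^{\pm1}]$. The reflection $s_1$ swaps $a,b$, and $s_2$ sends $b\mapsto b^{-1}$ and fixes $a$.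

Take the mixed character $\chi(T_{s_1})=q$, $\chi(T_{s_2})=-1$ of $H_W$; it exists because the braid relation has length $4$. Take $\eta_{s_1}=b$ and $\eta_{s_2}=b^{-1}$ (that is, $\omega_{s_1}=-e_2$, $\omega_{s_2}=e_2$). Then $n_{s_1}=s_1(b_{s_1})=qa-b$ and $b_{s_2}=qb^{-1}-b$, so
$$N=(qa-b)R^{s_1}+(qb^{-1}-b)^2R^{s_2}.\tag{12}$$
Let $r=\sqrt q$ (either root) and
$$f=\frac{(a+r)^2(b+r)^2}{ab},\qquad z=\big(a+a^{-1}-r-r^{-1}\big)\big(b+b^{-1}-r-r^{-1}\big)\in Z\setminus0.\tag{13}$$

**Step 1: $f\notin N$.** At the point $(a,b)=(r^{-1},r)$ both $qa-b$ and $qb^{-1}-b$ vanish, so every element of $N$ vanishes. But $f(r^{-1},r)=(r+r^{-1})^2(2r)^2=4(q+1)^2\ne0$.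

**Step 2: $zf\in N$.** We exhibit the coefficients. Put
$$g_1=-(q-1)\frac{(a-r)(b-r)(a+r)^2(b+r)^2}{a^2b^2}\in R^{s_1},\qquad g_2=\frac{(r^3a-1)(r-a)(r+a)^2}{a^2}\in\mathbb C[a^{\pm1}]\subset R^{s_2}.$$
As $(qb^{-1}-b)^2=(r-b)^2(r+b)^2/b^2$,
$$(qa-b)g_1+(qb^{-1}-b)^2g_2=\frac{(r+a)^2(r+b)^2(r-a)(r-b)}{a^2b^2}\Big\{-(q-1)(qa-b)+(r^3a-1)(r-b)\Big\}.$$
The brace equals
$$-q^2a+qb+qa-b+q^2a-r^3ab-r+b=q(a+b)-r^3ab-r=-r(ra-1)(rb-1).$$
From $a+a^{-1}-r-r^{-1}=\frac{(a-r)(ra-1)}{ra}$ we get $z=\dfrac{(r-a)(r-b)(ra-1)(rb-1)}{q\,ab}$. So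
$$(qa-b)g_1+(qb^{-1}-b)^2g_2=-rq\,zf,\tag{14}$$
and $zf\in N$.

By Corollary 10 the class of $\mathbf u^0\mathbf u^1\mathbf u^\infty f^0$ in $\widetilde C$ is nonzero, while $\mathbf u^0\mathbf u^1\mathbf u^\infty f^0\,\mathrm{Eis}_0=0$. This proves (A), with an explicit element of the kernel. $\square$

## 10. An antisymmetrizer and multiple edges: proof of Theorem 1(C)

Now let the Dynkin diagram of $G$ contain a multiple edge. The plan has two parts. First, find a criterion for "$zf\in N$ for some $z\ne0$" that does not require explicit coefficients like $g_1,g_2$. Second, produce a bad element for the rank two subdiagram of the edge and carry it over to $G$.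

**Setting.** Let $s_1,s_2$ be joined by an edge of multiplicity $m'\in\{2,3\}$, with $\alpha_1$ the short and $\alpha_2$ the long coroot:
$$\langle\check\alpha_1,\alpha_2\rangle=-m',\qquad\langle\check\alpha_2,\alpha_1\rangle=-1 .$$
The reflections $s_1,s_2$ are not conjugate in $W$: if $s_1=ws_2w^{-1}$, then $w\alpha_2=\pm\alpha_1$, but the lengths differ. Put $\chi_s=q$ if $s$ is $W$-conjugate to $s_1$, and $\chi_s=-1$ otherwise. This is a character of $H_W$, since a braid relation of odd length makes the two reflections conjugate and the even ones impose nothing. Let $N(G)=\sum_sn_sR^s$ be the module $N$ of Proposition 9 for this $\chi$.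

Let $\Phi$ be the set of coroots, $\Phi^+$ the positive ones. For $\beta\in\Phi$ put $m(\beta)=-1$ if $s_\beta$ is conjugate to $s_1$, and $m(\beta)=2$ otherwise; $m$ is $W$-invariant. If $\chi_s=q$, then $n_s=s(b_s)=b_s^{-1}\cdot b_ss(b_s)$. So in all cases $n_s\in b_s^{m(\alpha_s)}(K^s)^\times$. Let $J=\{s_1,s_2\}$, $W_J=\langle s_1,s_2\rangle$, $\Phi_J=\Phi\cap(\mathbb Z\alpha_1+\mathbb Z\alpha_2)$, $\Phi_J^+=\Phi_J\cap\Phi^+$, $\delta=\frac12\sum_{\beta>0}m(\beta)\beta\in\frac12\Lambda$. In $\mathrm{Frac}\,\mathbb C[\frac12\Lambda]$ put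
$$\mathcal Y=\theta_{-\delta}\prod_{\beta\in\Phi^+}(q-\theta_\beta)^{m(\beta)},\qquad \mathcal Z=\theta_{-\delta}\prod_{\beta\in\Phi^+_J}(q-\theta_\beta)^{m(\beta)},\qquad \mathcal Q=\prod_{\beta\in\Phi^+\setminus\Phi_J}(q-\theta_\beta)^{m(\beta)},$$
so $\mathcal Y=\mathcal Z\mathcal Q$, and $\mathcal Q$ is $W_J$-invariant because $W_J$ permutes $\Phi^+\setminus\Phi_J$.

A simple $s$ permutes $\Phi^+\setminus\{\alpha_s\}$ preserving $m$. So $s\delta=\delta-m(\alpha_s)\alpha_s$, that is, $\langle\check\alpha_s,\delta\rangle=m(\alpha_s)$. As $b_s=(q-\theta_{\alpha_s})\theta_{-\omega_s}$,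
$$\frac{\mathcal Y}{b_s^{m(\alpha_s)}}=\theta_{-\delta+m(\alpha_s)\omega_s}\prod_{\beta\in\Phi^+\setminus\{\alpha_s\}}(q-\theta_\beta)^{m(\beta)}$$
is $s$-invariant. Hence, and by the same computation with $\Phi_J^+\setminus\{\alpha_s\}$,
$$\mathcal Y/n_s\text{ is }s\text{-invariant for all simple }s;\qquad \mathcal Z/n_s\text{ is }s\text{-invariant for }s\in J.\tag{15}$$
Moreover $w\delta-\delta\in\mathbb Z\Phi$, so $\mathcal Y/w\mathcal Y$, $\mathcal Z/w\mathcal Y$ $(w\in W)$ and $\mathcal Z/w\mathcal Z$ $(w\in W_J)$ lie in $K$. Define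
$$\Xi(f)=\sum_{w\in W}\mathrm{sgn}(w)\,w(f/\mathcal Y),\qquad \Xi_J(f)=\sum_{u\in W_J}\mathrm{sgn}(u)\,u(f/\mathcal Z).$$
Note that $\Xi$ is $Z$-linear.

**Step 1: the antisymmetrizer detects torsion.** *If $f\in R$ and $\Xi(f)=0$, then $zf\in N(G)$ for some $0\ne z\in Z$. Conversely $\Xi(N(G))=0$.*

The converse holds because for $g\in R^s$ the element $n_sg/\mathcal Y$ is $s$-invariant by (15), so its antisymmetrization vanishes. For the first statement let $h=f/\mathcal Y\in\mathcal K:=\mathcal Y^{-1}K$, a $W$-stable space. We claim $h-\mathrm{sgn}(w)wh\in\sum_s(1+s)\mathcal K$ for all $w$. For $w=sw'$ with $\ell(w')<\ell(w)$ put $y=\mathrm{sgn}(w')w'h$; then $\mathrm{sgn}(w)wh=-sy$, so $h-\mathrm{sgn}(w)wh=(h-y)+(1+s)y$, and induction on length applies. Summing over $w$ and using $\Xi(f)=0$, $|W|h\in\sum_s\mathcal K^s$. So $f\in\sum_s\mathcal Y\mathcal K^s$. For $k\in\mathcal K^s$, $\mathcal Yk=n_s\cdot(\mathcal Y/n_s)k$ with $(\mathcal Y/n_s)k\in K^s$. So $f\in\sum_sn_sK^s$. As $K^s=R^s\otimes_ZF$,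 a common denominator $z\in Z$ gives $zf\in N(G)$.

**Step 2: a point and a functional that kills the rank two module.** Points $t$ of $\mathrm{Spec}\,R$ are homomorphisms $\Lambda\to\mathbb C^\times$, with $\theta_\lambda(wt)=\theta_{w^{-1}\lambda}(t)$, so $(wf)(t)=f(w^{-1}t)$. Points $t_1$ with
$$\theta_{\alpha_1}(t_1)=q^{-1},\qquad\theta_{\alpha_2}(t_1)=q$$
exist, since $\alpha_1,\alpha_2$ are linearly independent and $\mathbb C^\times$ is divisible. (In Section 9 such a point is $(a,b)=(r^{-1},r)$.) They form a coset of the group $\{\theta_{\alpha_1}=\theta_{\alpha_2}=1\}$, whose identity component $H^\circ$ has Lie algebra $\{\alpha_1,\alpha_2\}^\perp$. The pointwise stabilizer of this subspace in $W$ is generated by the reflections it contains, namely the $s_\beta$ with $\beta\in\mathrm{span}(\alpha_1,\alpha_2)$, that is $\beta\in\Phi_J$; so it is $W_J$. If $x\in W$ fixes every point of an $H^\circ$-coset, it fixes $H^\circ$ pointwise, so $x\in W_J$. Thus $x\notin W_J$ fixes only a proper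 closed subset of an $H^\circ$-coset. For $\beta\in\Phi\setminus\Phi_J$ the function $\theta_\beta$ is nonconstant on the coset. As $H^\circ$-cosets are irreducible, a generic $t_1$ in one of them satisfies
$$wt_1\notin W_Jt_1\ \text{ for }w\in W\setminus W_J,\qquad \theta_\beta(t_1)\ne q\ \text{ for }\beta\in\Phi\setminus\Phi_J.\tag{16}$$
(For the first condition apply the above to $x=u^{-1}w$, $u\in W_J$.) Fix such a $t_1$. Let $R_{loc}=R[1/h_J]$ with $h_J=\prod_{\beta\in\Phi\setminus\Phi_J}(q-\theta_\beta)$, which is $W_J$-invariant with $h_J(t_1)\ne0$. Define a functional $D$ on $R_{loc}$: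

* if $m'=2$, $D(f)=f(t_1)$;
* if $m'=3$, $D(f)=(\partial_\xi f)(t_1)$, where $\partial_\xi\theta_\lambda=\xi(\lambda)\theta_\lambda$ for a fixed $\xi\in\mathrm{Hom}(\Lambda,\mathbb C)$ with $\xi(\alpha_1)=0$, $\xi(\alpha_2)=1$.

Then $D$ kills $N(J)_{loc}:=n_{s_1}R_{loc}^{s_1}+n_{s_2}R_{loc}^{s_2}$. Indeed $n_{s_1}=(q\theta_{\alpha_1}-1)\eta_{s_1}$ vanishes at $t_1$ and $\partial_\xi(q\theta_{\alpha_1}-1)=0$, and $n_{s_2}=\big((q-\theta_{\alpha_2})\eta_{s_2}\big)^2$ vanishes doubly at $t_1$.

**Step 3: a bad element in rank two.** *There is $f_J\in R$ with $\Xi_J(f_J)=0$, $D(f_J)\ne0$ and, if $m'=3$, also $f_J(t_1)=0$.*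

*Case $m'=2$.* We transport the element of Section 9. Put
$$f_J=\theta_{\alpha_1+\alpha_2}+q^2\theta_{-\alpha_1-\alpha_2}+q(\theta_{\alpha_1}+\theta_{-\alpha_1})+4q .$$
With $a=\theta_{\alpha_1+\alpha_2/2}$, $b=\theta_{\alpha_2/2}$ in $\mathbb C[\frac12\Lambda]$ and $f_r=\frac{(a+r)^2(b+r)^2}{ab}=\big(a+2r+\tfrac qa\big)\big(b+2r+\tfrac qb\big)$, averaging over $\pm r$ gives
$$\tfrac12(f_r+f_{-r})=ab+\frac{q^2}{ab}+q\Big(\frac ab+\frac ba\Big)+4q=f_J .$$
The map $e_1\mapsto\alpha_1+\frac12\alpha_2$, $e_2\mapsto\frac12\alpha_2$ embeds the lattice $\mathbb Z^2$ of Section 9 into $\frac12\Lambda$. It sends the simple coroots $e_1-e_2$, $2e_2$ to $\alpha_1,\alpha_2$. It is $W_J$-equivariant: $s_1(\frac12\alpha_2)=\frac12\alpha_2+\alpha_1$, $s_2(\frac12\alpha_2)=-\frac12\alpha_2$, and $\langle\check\alpha_2,\alpha_1+\frac12\alpha_2\rangle=0$. It respects $\chi_{s_1}=q$, $\chi_{s_2}=-1$, and hence $m$ on $\Phi_J$, because each $\beta\in\Phi_J$ is $W_J$-conjugate to $\alpha_1$ or $\alpha_2$. Let $\delta_J=\frac12\sum_{\beta\in\Phi_J^+}m(\beta)\beta$.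 Then $\langle\check\alpha_s,\delta_J-\delta\rangle=0$ for $s\in J$, and $\mathcal Z$ is the $W_J$-invariant factor $\theta_{\delta_J-\delta}$ times the image of the function $\mathcal Y$ of the group of Section 9. For that group (14), with either root, gives $z_{\pm r}f_{\pm r}\in N$ with $0\ne z_{\pm r}$ $W$-invariant. By the converse part of Step 1, $z_{\pm r}\Xi(f_{\pm r})=\Xi(z_{\pm r}f_{\pm r})=0$ there, so $\Xi(f_{\pm r})=0$. Hence $\Xi_J(f_J)=0$. And $D(f_J)=f_J(t_1)=1+q^2+q(q^{-1}+q)+4q=2(q+1)^2\ne0$.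

*Case $m'=3$.* We build $f_J$ from formal power series at two points of one $W_J$-orbit.

*(a) The two points.* Put $\beta_k=\alpha_2+k\alpha_1$, $0\le k\le3$. The positive elements of $\Phi_J$ are $\alpha_1,\beta_0,\beta_1,\beta_2,\beta_3,2\alpha_2+3\alpha_1$; the short ones are $\alpha_1,\beta_1,\beta_2$; and $s_1\beta_k=\beta_{3-k}$. The pair $\{-\beta_2,\beta_3\}$ is a base of $\Phi_J$: with $\bar a=-\beta_2$, $\bar b=\beta_3$ one has $\bar a+\bar b=\alpha_1$, $2\bar a+\bar b=-\beta_1$, $3\bar a+\bar b=-(2\alpha_2+3\alpha_1)$, $3\bar a+2\bar b=-\beta_0$. As $-\beta_2$ is short and $\beta_3$ long, there is $w_1\in W_J$ with $w_1\alpha_1=-\beta_2$, $w_1\alpha_2=\beta_3$. Let $t=w_1t_1$, so $\theta_\lambda(t_1)=\theta_{w_1\lambda}(t)$. Then $\theta_{\beta_2}(t)=\theta_{\beta_3}(t)=q$, hence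
$$\theta_{\alpha_1}(t)=1,\qquad\theta_{\beta_k}(t)=q\ \ (0\le k\le3),\qquad\theta_{2\alpha_2+3\alpha_1}(t)=q^2 .$$
So the elements of $\Phi_J$ other than the $\beta_k$ take values in $\{1,q^{-1},q^{\pm2}\}$ at $t$. The stabilizer of $t$ in $W_J$ is $\{1,s_1\}$: $s_1t=t$ because $\theta_{\alpha_1}(t)=1$; and the stabilizer fixes the functional $\lambda\mapsto\log_q|\theta_\lambda(t)|$ on $\mathbb Z\Phi_J$, which is dominant with values $0,1$ on $\alpha_1,\alpha_2$, so its stabilizer is generated by $s_1$. Also $t\ne t_1$, as $\theta_{\alpha_1}$ differs.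

*(b) Membership in $\ker\Xi_J$, locally.* Let $Z_J=R^{W_J}$, $\mathfrak n\subset Z_J$ the maximal ideal below $t$, and $\hat R=R\otimes_{Z_J}\hat Z_{J,\mathfrak n}=\prod_{t'\in W_Jt}\hat R_{t'}$, where $\hat R_{t'}$ is the completed local ring at $t'$, a power series ring. An element $w\in W_J$ maps $\hat R_{t'}$ to $\hat R_{wt'}$. For $w\in W_J$ put $j_w=\mathrm{sgn}(w)\mathcal Z/w\mathcal Z\in K$. Then $j_{uw}=j_u\,u(j_w)$. Put $\Xi'(f)=\sum_{w\in W_J}j_w\,w(f)=\mathcal Z\,\Xi_J(f)$; the cocycle property gives $j_u\,u(\Xi'(f))=\Xi'(f)$. Let $0\ne d\in R$ clear the denominators of all $j_w$. Then $N'_J:=\ker\Xi_J|_R=\ker(d\,\Xi':R\to R)$, and $d\,\Xi'$ is $Z_J$-linear. Since $\hat Z_{J,\mathfrak n}$ is flat over $Z_J$, $\hat N'_J:=N'_J\otimes_{Z_J}\hat Z_{J,\mathfrak n}=\ker(d\,\Xi':\hat R\to\hat R)$. Now $d$ is a nonzerodivisor in each $\hat R_{t'}$, and the component of $\Xi'(\hat f)$ at $ut$ is $j_u$ times the $u$-translate of the component at $t$. So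
$$\hat f\in\hat N'_J\iff\text{the }t\text{-component of }\Xi'(\hat f)\text{ in }\mathrm{Frac}(\hat R_t)\text{ vanishes}.\tag{17}$$
Take $\hat f$ with components only at $t$ and $t_1$. The $w\in W_J$ with $wt=t$ are $1,s_1$; those with $wt_1=t$ are $w_1,s_1w_1$. With $\mathcal F=w_1(\hat f_{t_1})\in\hat R_t$ and $j_{s_1w_1}=j_{s_1}s_1(j_{w_1})$, the $t$-component is
$$(1+j_{s_1}s_1)\,x,\qquad x=\hat f_t+j_{w_1}\mathcal F .$$
By (15), $\mathcal Z/s_1(b_{s_1})$ is $s_1$-invariant, so $j_{s_1}=-s_1(b_{s_1})/b_{s_1}$. Hence the condition in (17) is that $b_{s_1}x$ be $s_1$-invariant. Here $b_{s_1}=(q-\theta_{\alpha_1})\eta_{s_1}$ is a unit at $t$.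

*(c) Coordinates at $t$.* For $\lambda\in\Lambda$ let $\ell_\lambda=\log(\theta_\lambda/\theta_\lambda(t))\in\hat R_t$. It is additive in $\lambda$; a basis of $\Lambda\otimes\mathbb C$ gives a coordinate system; and $s_1\ell_\lambda=\ell_{s_1\lambda}$, because $s_1t=t$. Put $y_k=\ell_{\beta_k}$. Then $y_0=2y_1-y_2$, $s_1$ swaps $y_1,y_2$, and $q-\theta_{\beta_k}=q(1-e^{y_k})$ is a unit times $y_k$. The factors of $\mathcal Z$ that vanish at $t$ are those of $\beta_0,\beta_1,\beta_2,\beta_3$, with exponents $2,-1,-1,2$. From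
$$w_1^{-1}\beta_3=\alpha_2,\quad w_1^{-1}\beta_2=-\alpha_1,\quad w_1^{-1}\beta_1=-2\alpha_1-\alpha_2,\quad w_1^{-1}\beta_0=-3\alpha_1-2\alpha_2$$
we see that the only factor of $w_1\mathcal Z=\theta_{-w_1\delta}\prod_{\beta\in\Phi_J^+}(q-\theta_{w_1\beta})^{m(\beta)}$ that vanishes at $t$ is that of $w_1\alpha_2=\beta_3$, with exponent $2$. Hence
$$b_{s_1}j_{w_1}=\epsilon\,\frac{y_0^2}{y_1y_2}\quad\text{with a unit }\epsilon\in\hat R_t^\times .$$

*(d) The element.* Set
$$\mathcal F=\epsilon^{-1}\big(y_2+\tfrac14y_1\big),\qquad\hat f_{t_1}=w_1^{-1}\mathcal F,\qquad \hat f_t=b_{s_1}^{-1}\,\frac{(y_1+y_2)^3-y_0^2\big(y_2+\frac14y_1\big)}{y_1y_2}.$$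
The numerator is divisible by $y_1$ (modulo $y_1$ it is $y_2^3-y_2^2\cdot y_2=0$) and by $y_2$ (modulo $y_2$ it is $y_1^3-4y_1^2\cdot\frac14y_1=0$). As $y_1,y_2$ are part of a coordinate system, $\hat f_t\in\hat R_t$. And
$$b_{s_1}x=b_{s_1}\hat f_t+\epsilon\frac{y_0^2}{y_1y_2}\mathcal F=\frac{(y_1+y_2)^3}{y_1y_2}$$
is $s_1$-invariant. So $\hat f\in\hat N'_J$ by (17). Further $\hat f(t_1)=\mathcal F(t)=0$. Since $\partial_\xi(w_1^{-1}\ell_\lambda)=\xi(w_1^{-1}\lambda)$, which is $\xi(-\alpha_1)=0$ for $y_2$ and $\xi(-2\alpha_1-\alpha_2)=-1$ for $y_1$, we get $D(\hat f)=-\frac14\epsilon(t)^{-1}\ne0$.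

*(e) Algebraization.* $N'_J$ is a finitely generated $Z_J$-module, so $N'_J/\mathfrak n^2N'_J=\hat N'_J/\mathfrak n^2\hat N'_J$. Choose $f_J\in N'_J$ with $f_J-\hat f\in\mathfrak n^2\hat R$. Elements of $\mathfrak n$ vanish at $t_1\in W_Jt$, so $f_J-\hat f$ vanishes to order $\ge2$ at $t_1$. Hence $f_J(t_1)=0$ and $D(f_J)=D(\hat f)\ne0$.

**Step 4: a projection from $G$ to $J$.** To show that an element is not in $N(G)$ we map $N(G)$ to $N(J)_{loc}$, where $D$ is available. Let $X=\{w\in W:w^{-1}\Phi_J^+\subset\Phi^+\}$ (the minimal length representatives of $W_J\backslash W$). If $w\in X\cap W_J$, then $w^{-1}\Phi_J^+=\Phi_J^+$, so $w=1$. Put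
$$\Psi(f)=\sum_{w\in X}\mathrm{sgn}(w)\,\mathcal Z\,w(f/\mathcal Y)=\sum_{w\in X}\mathrm{sgn}(w)\,\frac{\mathcal Z}{w\mathcal Y}\,w(f).$$
For $w\in X$ the elements $w\beta'$ $(\beta'>0)$ that lie in $\Phi_J$ are exactly those of $\Phi_J^+$. So the factors of $\Phi_J$ cancel and
$$\frac{\mathcal Z}{w\mathcal Y}=\theta_{w\delta-\delta}\prod_{\beta'>0,\ w\beta'\notin\Phi_J}(q-\theta_{w\beta'})^{-m(\beta')}\in R_{loc}.$$
Thus $\Psi:R\to R_{loc}$.

*Claim: $\Psi(N(G))\subset N(J)_{loc}$.* Let $f=n_sg$ with $g\in R^s$, and $y=f/\mathcal Y$, which is $s$-invariant by (15). Let $w\in X$. Suppose first $ws\in X$. Then the terms of $w$ and $ws$ are $\mathrm{sgn}(w)\mathcal Zw(y)$ and $-\mathrm{sgn}(w)\mathcal Zws(y)=-\mathrm{sgn}(w)\mathcal Zw(y)$, and they cancel. Suppose now $ws\notin X$. Then there is $s'\in J$ with $s(w^{-1}\alpha_{s'})<0$, while $w^{-1}\alpha_{s'}>0$; so $w^{-1}\alpha_{s'}=\alpha_s$ and $ws=s'w$ (this is Deodhar's lemma). In this case $s,s'$ are conjugate, so $\chi_s=\chi_{s'}$. Next,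 $w(b_s)=(q-\theta_{\alpha_{s'}})\theta_{-w\omega_s}$ is $b_{s'}$ times the unit $\theta_{\omega_{s'}-w\omega_s}$, which is $s'$-invariant because $\langle\check\alpha_{s'},w\omega_s\rangle=\langle\check\alpha_s,\omega_s\rangle=1$. Also $w(s(b_s))=s'(w(b_s))$. So $w(n_s)=n_{s'}\epsilon'$ with $\epsilon'\in(R^{s'})^\times$, and the term of $w$ is
$$\pm n_{s'}\cdot\Big[\epsilon'\,w(g)\,\frac{\mathcal Z}{w\mathcal Y}\Big]$$
with bracket in $R_{loc}$. The bracket equals $(\mathcal Z/n_{s'})\,w(y)$. It is $s'$-invariant, because $\mathcal Z/n_{s'}$ is by (15) and $s'w(y)=ws(y)=w(y)$. So the term lies in $n_{s'}R_{loc}^{s'}$, which proves the claim.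

**Step 5: the bad element for $G$.** For $1\ne w\in X$ we have $w^{-1}\notin W_J$, so $w^{-1}t_1\notin W_Jt_1$ by (16). So the maximal ideal of $R^{W_J}$ below $t_1$ differs from those below the points $w^{-1}t_1$. By the Chinese remainder theorem, applied to the squares of these ideals, there is $\zeta\in R^{W_J}$ such that $\zeta-1$ vanishes to order $\ge2$ at $t_1$ and $\zeta$ vanishes to order $\ge2$ at $w^{-1}t_1$ for all $1\ne w\in X$. Put $f=f_J\zeta$.

* *$zf\in N(G)$ for some $0\ne z\in Z$.* Write $w=xu$ with $u\in W_J$ and $x$ over representatives of $W/W_J$. As $\zeta$ and $\mathcal Q$ are $W_J$-invariant and $\mathcal Y=\mathcal Z\mathcal Q$, we get $\Xi(f)=\sum_x\mathrm{sgn}(x)\,x\big((\zeta/\mathcal Q)\,\Xi_J(f_J)\big)=0$. Apply Step 1.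
* *$f\notin N(G)$.* In $\Psi(f)$ the term of $w\neq1$ is an element of $R_{loc}$ times $w(\zeta)$, which vanishes to order $\ge2$ at $t_1$, so $D$ kills it. The term of $w=1$ is $\mathcal Q^{-1}f_J\zeta$. Here $\mathcal Q$ is a unit at $t_1$ by (16) and $\zeta(t_1)=1$; and if $m'=3$, then $f_J(t_1)=0$. So $D(\Psi(f))=D(\mathcal Q^{-1}f_J\zeta)=\mathcal Q(t_1)^{-1}D(f_J)\ne0$. As $D$ kills $N(J)_{loc}$, $\Psi(f)\notin N(J)_{loc}$, and by the claim in Step 4, $f\notin N(G)$.

By Corollary 10 the map $\widetilde C\to C_{Eis}$ is not injective. This proves (C), and with it Theorem 1. $\square$
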